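\title{Separating $\mathfrak{c}\to(\mathfrak{c},(\omega:2))^2$ from $\mathfrak{c}\to(\mathfrak{c},\omega+2)^2$ by a ccc forcing}

\begin{abstract}
We show that if $\mathrm{ZFC}$ is consistent, then so is $\mathrm{ZFC}$ together with $\mathfrak{c}\to(\mathfrak{c},(\omega:2))^2$ and $\mathfrak{c}\not\to(\mathfrak{c},\omega+2)^2$. No large cardinal is used. Over a model of $\mathrm{CH}$, a ccc poset of finite graphs adds a graph on $\mathfrak{c}=\aleph_2$ that has no independent set of size $\mathfrak{c}$ and in which adjacent vertices have only finitely many common lower neighbors. In the same extension $\mathfrak{c}\to(\mathfrak{c},(\alpha:\beta))^2$ holds for all countable $\alpha$ and $\beta$. If the ground model also satisfies $2^{\aleph_1}=\aleph_2$, we determine exactly which relations $\mathfrak{c}\to(\mathfrak{c},\alpha)^2$ and, for $\alpha\ge\omega$ and $\beta\ge2$, which relations $\mathfrak{c}\to(\mathfrak{c},(\alpha:\beta))^2$ hold in the extension.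
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The relations}
Cardinals are initial ordinals and $\mathfrak{c}=2^{\aleph_0}$. For a set $X$, we write $[X]^2$ for the set of unordered pairs from $X$, $[X]^{\lambda}$ for the set of subsets of size $\lambda$, and $[X]^{<\omega}$ for the set of finite subsets. The order type of a set $X$ of ordinals is $\operatorname{otp}(X)$.

For ordinals $\alpha,\beta,\gamma$, the relation $\alpha\to(\beta,\gamma)^2$ means the following. For every coloring $c:[\alpha]^2\to2$, with color classes $K_i=c^{-1}(i)$, there is $X\subset\alpha$ with $\operatorname{otp}(X)=\beta$ and $[X]^2\subset K_0$, or there is $X\subset\alpha$ with $\operatorname{otp}(X)=\gamma$ and $[X]^2\subset K_1$. The negation is written $\alpha\not\to(\beta,\gamma)^2$. We read a coloring as the graph $H=K_1$. A set $X$ of vertices is \emph{independent} if $[X]^2\cap H=\emptyset$ and is a \emph{clique} if $[X]^2\subset H$. A subset of a cardinal $\kappa$ has order type $\kappa$ exactly when it has size $\kappa$. So $\kappa\to(\kappa,\gamma)^2$ says that every graph on $\kappa$ has an independent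 set of size $\kappa$ or a clique of order type $\gamma$.

For a graph $H$ on $\kappa$ and a vertex $\gamma$, the \emph{lower neighborhood} of $\gamma$ is
\[
N(\gamma)=\{\xi<\gamma:\{\xi,\gamma\}\in H\}.
\]
An \emph{$(\alpha:\beta)$-configuration} in $H$ is a pair $(A,B)$ of subsets of $\kappa$ with $\operatorname{otp}(A)=\alpha$, $\operatorname{otp}(B)=\beta$ and $A\subset N(\gamma)$ for all $\gamma\in B$. In other words, every element of $A$ lies below every element of $B$ and is adjacent to it; nothing is required of the pairs inside $A$ or inside $B$. In the Erd\H{o}s--Hajnal notation, $\kappa\to(\kappa,(\alpha:\beta))^2$ means that every graph on $\kappa$ has an independent set of size $\kappa$ or an $(\alpha:\beta)$-configuration. Passing to initial segments of $A$ and $B$ turns an $(\alpha:\beta)$-configuration into an $(\alpha':\beta')$-configuration for any $\alpha'\le\alpha$ and $\beta'\le\beta$.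

\subsection*{The question}
A clique of type $\omega+2$, cut into its first $\omega$ points and its last two, is an $(\omega:2)$-configuration. Hence $\kappa\to(\kappa,\omega+2)^2$ implies $\kappa\to(\kappa,(\omega:2))^2$. Two theorems of $\mathrm{ZFC}$, proved in Section~\ref{sec:zfc}, show that this is the first place where such relations can be compared. For every regular uncountable $\kappa$ we have $\kappa\to(\kappa,\omega+1)^2$, so with one point on top even the clique version always holds. With two points on top even the weak version can fail, since $\mathrm{CH}$ implies $\mathfrak{c}\not\to(\mathfrak{c},(\omega:2))^2$. Todorcevic distinguished the relations $\mathfrak{c}\to(\mathfrak{c},\omega+2)^2$ and $\mathfrak{c}\to(\mathfrak{c},(\omega:2))^2$ using a measurable cardinal. The following question comes from Raghavan and Todorcevic \cite{RT}.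

\begin{quote}
\emph{Is $\mathrm{ZFC}+\mathfrak{c}\to(\mathfrak{c},(\omega:2))^2+\mathfrak{c}\not\to(\mathfrak{c},\omega+2)^2$ consistent relative to $\mathrm{ZFC}$ alone?}
\end{quote}

The two requirements are of different kinds. The negative relation asks for one graph, and forcing is good at producing one. The positive relation speaks of all graphs on $\mathfrak{c}$, including those that a forcing adds alongside the intended one. The direct way to prevent cliques of type $\omega+2$ is to make $N(\beta)\cap N(\gamma)$ finite for all $\beta<\gamma$. This is what the $\mathrm{CH}$ construction does, and it destroys the positive relation as well. One might therefore guess that the positive relation can only be secured from a strong hypothesis such as a measurable cardinal. This is not so.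

\begin{theorem}\label{thm:answer}
If $\mathrm{ZFC}$ is consistent, then so is
\[
\mathrm{ZFC}+\mathfrak{c}\to(\mathfrak{c},(\omega:2))^2+\mathfrak{c}\not\to(\mathfrak{c},\omega+2)^2 .
\]
Over any model of $\mathrm{CH}$, a ccc poset of size $\aleph_2$ forces both relations together with $\mathfrak{c}=\aleph_2$.
\end{theorem}

The construction uses $\mathrm{CH}$ only through the following hypothesis for $\kappa=\omega_2$.

\begin{definition}\label{def:H}
$(\mathrm{H}_\kappa)$ is the statement: $\kappa>\omega_1$ is regular, $\mu^\omega<\kappa$ for all $\mu<\kappa$, and there is a function $f$ assigning to each pair $\alpha<\beta<\kappa$ a countable set $f(\alpha,\beta)\subset\alpha$ such that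
\begin{itemize}
\item[$(*)$] for every $X\in[\kappa]^\kappa$ and every finite $r\subset\kappa$ there are $\alpha<\beta$ in $X$ with $r\subset f(\alpha,\beta)$.
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:main}
Assume $(\mathrm{H}_\kappa)$. There is a ccc poset $P$ of size $\kappa$ that forces $\mathfrak{c}=\kappa$ and the following.
\begin{itemize}
\item[(1)] There is a graph on $\mathfrak{c}$ with no independent set of size $\mathfrak{c}$ such that
\begin{itemize}
\item[(i)] for every edge $\{\beta,\gamma\}$, the set $N(\beta)\cap N(\gamma)$ is finite;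
\item[(ii)] for every infinite $A\subset\mathfrak{c}$, the set $\{\gamma:A\subset N(\gamma)\}$ is countable.
\end{itemize}
Hence $\mathfrak{c}\not\to(\mathfrak{c},\omega+2)^2$ and $\mathfrak{c}\not\to(\mathfrak{c},(\omega:\omega_1))^2$.
\item[(2)] $\mathfrak{c}\to(\mathfrak{c},(\alpha:\beta))^2$ for all $\alpha,\beta<\omega_1$. In particular $\mathfrak{c}\to(\mathfrak{c},(\omega:2))^2$.
\end{itemize}
\end{theorem}

For $\kappa=\omega_2$ and one more instance of $\mathrm{GCH}$, the picture in the extension is complete.

\begin{theorem}\label{thm:class}
Let $V\models\mathrm{CH}+2^{\omega_1}=\omega_2$, let $P$ be the poset of Theorem~\ref{thm:main} for $\kappa=\omega_2$, and let $G$ be $P$-generic over $V$. In $V[G]$, where $\mathfrak{c}=\omega_2$: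
\begin{itemize}
\item[(a)] for $\omega\le\alpha\le\omega_2$ and $2\le\beta\le\omega_2$, $\ \mathfrak{c}\to(\mathfrak{c},(\alpha:\beta))^2$ holds if and only if $\alpha<\omega_1$ and $\beta<\omega_1$;
\item[(b)] for $\alpha\le\omega_2$, $\ \mathfrak{c}\to(\mathfrak{c},\alpha)^2$ holds if and only if $\alpha\le\omega+1$;
\item[(c)] there is a graph on $\mathfrak{c}$ with no independent set of size $\mathfrak{c}$ and no $(\omega:2)$-configuration $(A,B)$ in which the two points of $B$ are adjacent.
\end{itemize}
\end{theorem}

An $(\omega:2)$-configuration lacks two things to be a clique of type $\omega+2$: the edges inside $A$ and the single edge inside $B$. Item (c) says that the single edge already accounts for the failure of $\mathfrak{c}\to(\mathfrak{c},\omega+2)^2$, and this is the idea of the construction. We force with finite graphs and freeze the common lower neighborhood of $\beta$ and $\gamma$ only when $\{\beta,\gamma\}$ is an edge. Nonadjacent pairs carry no promise, so two conditions can be merged by taking their union whenever they respect each other's promises on the overlap. This free amalgamation gives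 the positive relation for every graph of the extension: we arrange conditions that decide edges of the graph in a rectangular grid whose finite subgrids amalgamate, and genericity then places a large subgrid in the generic filter.

Section~\ref{sec:zfc} proves the two theorems of $\mathrm{ZFC}$, and Section~\ref{sec:H} derives $(\mathrm{H}_\kappa)$ from cardinal arithmetic. The poset is defined in Section~\ref{sec:poset}. Parts (1) and (2) of Theorem~\ref{thm:main} are proved in Sections~\ref{sec:graph} and~\ref{sec:positive}. Section~\ref{sec:conseq} deduces Theorems~\ref{thm:answer} and~\ref{thm:class} and lists further values that $\mathfrak{c}$ can take.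

\subsection*{Standard facts}
Let $\theta$ be a regular uncountable cardinal. A set $S\subset\theta$ is \emph{stationary} if it meets every closed unbounded subset of $\theta$; a stationary set has size $\theta$. Final segments of $\theta$ and the set of limit ordinals below $\theta$ are stationary, and so is $\{\delta<\theta:\operatorname{cf}\delta=\omega_1\}$ when $\theta>\omega_1$.

\emph{Fodor's lemma.} If $S\subset\theta$ is stationary and $g(\delta)<\delta$ for all $\delta\in S$, then $g$ is constant on a stationary subset of $S$.

\emph{The $\Delta$-system lemma.} Let $\langle s_i:i<\theta\rangle$ be a sequence of sets. Suppose that all $s_i$ are finite, or that all $s_i$ are countable and $\mu^\omega<\theta$ for every $\mu<\theta$. Then there are $I\in[\theta]^\theta$ and a set $R$, the \emph{root}, with $s_i\cap s_j=R$ for all distinct $i,j\in I$. For countable sets see, for example, \cite[Thm.~II.1.6]{Kunen}. Repetitions in the sequence do no harm: if one set occurs $\theta$ times, take it as $R$, and otherwise there are $\theta$ distinct sets to which the lemma applies.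

\emph{Forcing.} We write $q\le p$ when $q$ is stronger than $p$, and $G$ denotes a $P$-generic filter over the ground model $V$. A statement holds in $V[G]$ if and only if some $p\in G$ forces it. If $D\in V$ is dense below some $p\in G$, then $G$ meets $D$; so if the conditions forcing a statement are dense below $p$, then $p$ forces it. A poset is \emph{ccc} if its antichains are countable. A ccc poset preserves cardinals and cofinalities. If $P$ is ccc and $|P|=\kappa$ is infinite, then for an infinite cardinal $\lambda$ every subset of $\lambda$ in $V[G]$ has a name given by a $\lambda$-sequence of countable antichains, so $(2^\lambda)^{V[G]}\le((\kappa^\omega)^\lambda)^V=(\kappa^\lambda)^V$.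

\section{Two theorems of ZFC}\label{sec:zfc}

The first result gives the positive relation with one point on top.

\begin{proposition}[Erd\H{o}s--Rado]\label{prop:ER}
If $\kappa>\omega$ is regular, then $\kappa\to(\kappa,\omega+1)^2$.
\end{proposition}

\begin{proof}
Take a graph on $\kappa$ with no clique of type $\omega+1$, and let $\delta<\kappa$ be a limit ordinal. Try to build an increasing sequence $\xi_0<\xi_1<\cdots$ of pairwise adjacent points of $N(\delta)$. If this succeeds for $\omega$ steps, then $\{\xi_n:n<\omega\}\cup\{\delta\}$ is a clique of type $\omega+1$. So it stops at a finite clique $F_\delta\subset N(\delta)$, possibly empty, such that no $\xi\in N(\delta)$ above all points of $F_\delta$ is adjacent to all points of $F_\delta$.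

Let $g(\delta)$ be the least ordinal containing $F_\delta$ as a subset. Then $g(\delta)<\delta$ because $\delta$ is a limit, so by Fodor's lemma $g$ takes a constant value $\mu$ on a set of size $\kappa$. There are fewer than $\kappa$ finite subsets of $\mu$ and $\kappa$ is regular, so there are $F$ and $S\in[\kappa]^\kappa$ with $F_\delta=F$ for all $\delta\in S$. Suppose $\varepsilon<\delta$ in $S$ were adjacent. Then $\varepsilon\in N(\delta)$, and $F=F_\varepsilon\subset N(\varepsilon)$ says that $\varepsilon$ is above and adjacent to all points of $F=F_\delta$. This contradicts the choice of $F_\delta$. Hence $S$ is independent.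
\end{proof}

The second result is a Hajnal-type negative relation.

\begin{proposition}\label{prop:hajnal}
If $\lambda\ge\omega$ is regular and $2^\lambda=\lambda^+$, then $\lambda^+\not\to(\lambda^+,(\lambda:2))^2$.
\end{proposition}

\begin{proof}
Let $\kappa=\lambda^+$. Since $\kappa^\lambda=(2^\lambda)^\lambda=\kappa$, we can list $[\kappa]^\lambda=\{A_\xi:\xi<\kappa\}$. We define the graph by choosing $N(\gamma)\subset\gamma$ by recursion on $\gamma$. The set $N(\gamma)$ should meet as many of the sets $A_\xi$ as possible, to destroy independent sets, while meeting each earlier $N(\beta)$ in fewer than $\lambda$ points. Put $N(\gamma)=\emptyset$ for $\gamma<\lambda$. For $\lambda\le\gamma<\kappa$ enumerate $\gamma=\{\beta_i:i<\lambda\}$. For each $i<\lambda$ such that $A_{\beta_i}\subset\gamma$ and $A_{\beta_i}\setminus\bigcup_{j\le i}N(\beta_j)\ne\emptyset$, choose a point $x_i$ of this difference. Let $N(\gamma)$ be the set of points chosen.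

If $\beta<\gamma$, $\gamma\ge\lambda$ and $\beta=\beta_j$, then $N(\beta)\cap N(\gamma)\subset\{x_i:i<j\}$. So $|N(\beta)\cap N(\gamma)|<\lambda$ for all $\beta\ne\gamma$, and there is no $(\lambda:2)$-configuration.

Suppose $X\in[\kappa]^\kappa$ is independent. Call a set \emph{covered} if it is contained in the union of fewer than $\lambda$ sets $N(\beta)$. First, every $Y\in[X]^\lambda$ is covered. Otherwise write $Y=A_\xi$ and take $\gamma\in X$ with $\gamma>\xi$, $\gamma\ge\lambda$ and $Y\subset\gamma$. In the enumeration of $\gamma$ we have $\xi=\beta_i$ for some $i$. Since $Y$ is not covered, a point $x_i\in Y$ was put into $N(\gamma)$, and $\{x_i,\gamma\}$ is an edge inside $X$.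

Now choose $Y_i\in[X]^\lambda$ and $\zeta_i<\kappa$ by recursion on $i<\lambda$. Let $Y_i$ lie above all $\zeta_j$ with $j<i$, which is possible as $X$ is unbounded in $\kappa$. As $Y_i$ is covered and $\lambda$ is regular, there is $\zeta_i$ with $|N(\zeta_i)\cap Y_i|=\lambda$. Since $N(\zeta_i)\subset\zeta_i$, we get $\zeta_i>\min Y_i>\zeta_j$ for $j<i$, so the $\zeta_i$ are distinct. The set $Y=\bigcup_{i<\lambda}Y_i$ is in $[X]^\lambda$, so $Y\subset\bigcup_{\beta\in B}N(\beta)$ for some $B$ with $|B|<\lambda$. Pick $i$ with $\zeta_i\notin B$. Then $N(\zeta_i)\cap Y$ is contained in $\bigcup_{\beta\in B}\bigl(N(\zeta_i)\cap N(\beta)\bigr)$, a union of fewer than $\lambda$ sets of size less than $\lambda$. So $|N(\zeta_i)\cap Y|<\lambda$, which contradicts $|N(\zeta_i)\cap Y_i|=\lambda$.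
\end{proof}

The case $\lambda=\omega$ gives the following.

\begin{corollary}\label{cor:CH}
$\mathrm{CH}$ implies $\mathfrak{c}\not\to(\mathfrak{c},(\omega:2))^2$. Hence the value $\mathfrak{c}=\aleph_2$ in Theorem~\ref{thm:answer} is the least possible value of the continuum in a model of $\mathfrak{c}\to(\mathfrak{c},(\omega:2))^2+\mathfrak{c}\not\to(\mathfrak{c},\omega+2)^2$.
\end{corollary}

\section{The hypothesis $(\mathrm{H}_\kappa)$}\label{sec:H}

In the poset, $f(\alpha,\beta)$ will be the set of points allowed to be common lower neighbors of $\alpha$ and $\beta$ when $\{\alpha,\beta\}$ is an edge. The choice $f(\alpha,\beta)=\alpha$ satisfies $(*)$, since any $\alpha<\beta$ in $X$ above $r$ will do, but its values are uncountable for $\alpha\ge\omega_1$. The content of $(\mathrm{H}_\kappa)$ is that countable values suffice. For $\kappa=\omega_2$ such an $f$ exists in $\mathrm{ZFC}$, and $\mathrm{CH}$ is needed only for the cardinal arithmetic.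

\begin{lemma}\label{lem:CH}
$\mathrm{CH}$ implies $(\mathrm{H}_{\omega_2})$.
\end{lemma}

\begin{proof}
For $\mu<\omega_2$ we have $\mu^\omega\le\omega_1^\omega=(2^\omega)^\omega=\omega_1$. For each $\beta<\omega_2$ fix an injection $e_\beta:\beta\to\omega_1$, and put
\[
f(\alpha,\beta)=\{\xi<\alpha:e_\beta(\xi)<e_\beta(\alpha)\}.
\]
This set is countable, because $e_\beta$ maps it injectively into the countable ordinal $e_\beta(\alpha)$. Given $X\in[\omega_2]^{\omega_2}$ and a finite $r$, pick $\beta\in X$ such that $Y=\{\alpha\in X\cap\beta:r\subset\alpha\}$ is uncountable. Then $e_\beta[Y]$ is an uncountable, hence unbounded, subset of $\omega_1$, so some $\alpha\in Y$ has $e_\beta(\alpha)>e_\beta(\xi)$ for all $\xi\in r$. Thus $r\subset f(\alpha,\beta)$.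
\end{proof}

For larger successors a diagonal construction works, and it gives an $f$ with finite values.

\begin{lemma}\label{lem:GCH}
If $\lambda>\omega$, $\lambda^\omega=\lambda$ and $2^\lambda=\lambda^+$, then $(\mathrm{H}_{\lambda^+})$ holds.
\end{lemma}

\begin{proof}
Let $\kappa=\lambda^+$. It is regular and greater than $\omega_1$, and $\mu^\omega\le\lambda^\omega=\lambda$ for $\mu<\kappa$. As in Proposition~\ref{prop:hajnal}, list $[\kappa]^\lambda=\{A_\xi:\xi<\kappa\}$. Fix $\beta$ with $\lambda\le\beta<\kappa$. There are at most $\lambda$ pairs $(\xi,r)$ with $\xi<\beta$, $A_\xi\subset\beta$, $r$ finite and $r\subset\min A_\xi$. If there are any, enumerate them with repetitions as $(\xi_i,r_i)$, $i<\lambda$. Choose distinct $\alpha_i\in A_{\xi_i}$ by recursion; this is possible because $|A_{\xi_i}|=\lambda$ and fewer than $\lambda$ points are used before step $i$. Put $f(\alpha_i,\beta)=r_i$, which is a subset of $\min A_{\xi_i}\le\alpha_i$. All other values of $f$ are $\emptyset$.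

Given $X\in[\kappa]^\kappa$ and a finite $r$, take $A\in[X]^\lambda$ with $r\subset\min A$, say $A=A_\xi$, and take $\beta\in X$ with $\beta>\xi$, $\beta\ge\lambda$ and $A\subset\beta$. Then $(\xi,r)=(\xi_i,r_i)$ for some $i$ in the enumeration for $\beta$, so $\alpha_i\in A\subset X$, $\alpha_i<\beta$ and $f(\alpha_i,\beta)=r$.
\end{proof}

\section{The poset and its amalgamation properties}\label{sec:poset}

Fix $\kappa$ and $f$ as in $(\mathrm{H}_\kappa)$, and write $f(e)=f(\beta,\gamma)$ for $e=\{\beta,\gamma\}$ with $\beta<\gamma$. Let $p=(a_p,E_p)$ be a finite graph with vertex set $a_p\subset\kappa$ and edge set $E_p\subset[a_p]^2$. In a triangle $\xi<\beta<\gamma$ of $p$ we call $\xi$ the \emph{bottom vertex} and $\{\beta,\gamma\}$ the \emph{top edge}. For $e\in E_p$ let $C_p(e)$ be the set of bottom vertices of triangles of $p$ with top edge $e$; it is the common lower neighborhood in $p$ of the endpoints of $e$.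

To obtain Theorem~\ref{thm:main}(1)(i), a condition should promise that $C_p(e)$ never grows. If all finite graphs are admitted, this ordering is not ccc. Let $p_\xi$, for $\xi<\omega_1$, be the triangle on $\{\xi,\omega_1,\omega_1+1\}$ with top edge $e$. A common extension $q$ of $p_\xi$ and $p_{\xi'}$ would have $C_q(e)=\{\xi\}=\{\xi'\}$, so the $p_\xi$ form an uncountable antichain. The remedy is to confine $C_p(e)$ to the countable set $f(e)$ in advance.

\begin{definition}\label{def:P}
A \emph{condition} is a finite graph $p=(a_p,E_p)$ with $a_p\subset\kappa$ such that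
\begin{itemize}
\item[(T)] $C_p(e)\subset f(e)$ for every $e\in E_p$.
\end{itemize}
Put $q\le p$ if $a_p\subset a_q$, $E_q\cap[a_p]^2=E_p$, and $C_q(e)=C_p(e)$ for all $e\in E_p$. Let $P$ be the set of conditions with this order.
\end{definition}

The relation $\le$ is a partial order; for transitivity note that $q\le p$ gives $E_p\subset E_q$. Clearly $|P|=\kappa$. For $S\subset\kappa$ let $p\restriction S=(a_p\cap S,E_p\cap[S]^2)$, and let $p\cup q=(a_p\cup a_q,E_p\cup E_q)$. For $e\in E_p\cap[S]^2$ we have $C_{p\restriction S}(e)=C_p(e)\cap S$. Hence $p\restriction S$ is a condition when $p$ is, and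
\begin{equation}\label{eq:crit}
q\le p\iff q\restriction a_p=p\ \text{ and }\ C_q(e)\subset a_p\text{ for all }e\in E_p .
\end{equation}
So an extension may do anything except hang a new bottom vertex under an old edge. In particular $p\le p\restriction S$ can fail, as it does for a triangle and its top edge. It holds for the sets $S$ that are \emph{$f$-closed}, meaning that $f(\alpha,\beta)\subset S$ for all $\alpha<\beta$ in $S$. An intersection of $f$-closed sets is $f$-closed. Every countable set $S_0$ is contained in a countable $f$-closed set, namely $\bigcup_nS_n$ with $S_{n+1}=S_n\cup\bigcup\{f(\alpha,\beta):\alpha<\beta\text{ in }S_n\}$.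

\begin{lemma}\label{lem:restrict}
Let $p,q$ be conditions and $S\subset\kappa$.
\begin{itemize}
\item[(a)] If $S$ is $f$-closed, then $p\le p\restriction S$.
\item[(b)] If $q\le p$ and $a_p\subset S$, then $q\restriction S\le p$.
\item[(c)] Adding to $p$ a new vertex whose neighbors are pairwise nonadjacent, for instance a vertex of degree at most $1$, gives a condition below $p$.
\end{itemize}
\end{lemma}

\begin{proof}
We use \eqref{eq:crit}. (a) For $e\in E_p\cap[S]^2$ we have $C_p(e)\subset f(e)\subset S$, so $C_p(e)\subset a_p\cap S$. (b) We have $(q\restriction S)\restriction a_p=q\restriction a_p=p$, and $C_{q\restriction S}(e)\subset C_q(e)\subset a_p$ for $e\in E_p$. (c) No new triangle arises.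
\end{proof}

The next lemma is the basic tool. Part (a) is free amalgamation over a common weaker condition. Part (b) says that amalgamating with $v$ preserves the order; it lets us extend an arbitrary $s\le q$ to a condition below $q\cup v$.

\begin{lemma}\label{lem:amalg}
Let $p,q,s,t,v$ be conditions.
\begin{itemize}
\item[(a)] If $p\le t$, $q\le t$ and $a_p\cap a_q=a_t$, then $p\cup q$ is a condition and $p\cup q\le p,q$.
\item[(b)] If $s\le q\le t$, $v\le t$ and $a_s\cap a_v=a_t$, then $s\cup v$ and $q\cup v$ are conditions, $s\cup v\le s$ and $s\cup v\le q\cup v$.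
\end{itemize}
\end{lemma}

\begin{proof}
(a) An edge of $q$ inside $a_p$ lies inside $a_t$, so it belongs to $E_t\subset E_p$. Thus $(p\cup q)\restriction a_p=p$, and symmetrically $(p\cup q)\restriction a_q=q$. A triangle of $p\cup q$ has two edges from the same one of $p$ and $q$, say from $p$. These two edges cover its three vertices, so the triangle lies inside $a_p$ and is a triangle of $p$. Hence every triangle of $p\cup q$ is a triangle of $p$ or of $q$, and (T) holds. Let $e\in E_p$ and $\xi\in C_{p\cup q}(e)$. If $e\cup\{\xi\}$ is a triangle of $p$, then $\xi\in a_p$. If it is a triangle of $q$, then $e\subset a_p\cap a_q=a_t$, so $e\in E_t$, and $\xi\in C_q(e)\subset a_t\subset a_p$ because $q\le t$. By \eqref{eq:crit}, $p\cup q\le p$, and symmetrically $p\cup q\le q$.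

(b) From $a_t\subset a_q\subset a_s$ we get $a_q\cap a_v=a_t$. By (a), $q\cup v$ and $s'=s\cup v$ are conditions and $s'\le s,v$. An edge of $s$ inside $a_q\cup a_v$ lies inside $a_s\cap(a_q\cup a_v)=a_q\cup a_t=a_q$, so it is an edge of $q$. Also $E_q\subset E_s$. Hence $s'\restriction(a_q\cup a_v)=q\cup v$. For $e\in E_q$ we have $C_{s'}(e)\subset a_q$ since $s'\le s\le q$, and for $e\in E_v$ we have $C_{s'}(e)\subset a_v$ since $s'\le v$. By \eqref{eq:crit}, $s'\le q\cup v$.
\end{proof}

In (a) it is not enough that $p$ and $q$ agree on $a_p\cap a_q$: the triangles $p_\xi$ above agree on their common edge. The hypothesis $p,q\le t$ adds that neither has a private bottom vertex under a shared edge. We build this into the notion of a $\Delta$-system.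

\begin{definition}\label{def:delta}
A family $\langle v_i:i\in J\rangle$ of conditions is a \emph{$\Delta$-system with root $t$} if $t$ is a condition, $v_i\le t$ for all $i\in J$, and $a_{v_i}\cap a_{v_j}=a_t$ for all distinct $i,j\in J$. For finite nonempty $J_0\subset J$ put $v_{J_0}=\bigcup_{i\in J_0}v_i$.
\end{definition}

\begin{lemma}\label{lem:delta}
Let $\langle v_i:i\in J\rangle$ be a $\Delta$-system with root $t$, and let $J_0\subset J$ be finite and nonempty.
\begin{itemize}
\item[(a)] $v_{J_0}$ is a condition and $v_{J_0}\le v_i$ for all $i\in J_0$.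
\item[(b)] If $s\le v_{J_0}$, then for all but finitely many $i\in J$ there is $s'\le s$ with $s'\le v_{J_0\cup\{i\}}$.
\item[(c)] If $G$ is generic, $v_{J_0}\in G$, and $W\in V$ is an infinite subset of $J$, then $v_{J_0\cup\{i\}}\in G$ for some $i\in W\setminus J_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induct on $|J_0|$. If the claim holds for $J_0$ and $j\in J\setminus J_0$, then $v_{J_0}\le t$, $v_j\le t$ and $a_{v_{J_0}}\cap a_{v_j}=a_t$. Lemma~\ref{lem:amalg}(a) gives $v_{J_0}\cup v_j\le v_{J_0},v_j$.

(b) The sets $a_{v_i}\setminus a_t$ are pairwise disjoint and $a_s$ is finite, so $a_s\cap a_{v_i}\subset a_t$ for all but finitely many $i$. Equality holds because $s,v_i\le t$. Apply Lemma~\ref{lem:amalg}(b) with $q=v_{J_0}$ and $v=v_i$, and put $s'=s\cup v_i$.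

(c) By (b), the set of $s'$ with $s'\le v_{J_0\cup\{i\}}$ for some $i\in W\setminus J_0$ is dense below $v_{J_0}$.
\end{proof}

Condition (T) is what makes $\Delta$-systems in this sense as easy to find as $\Delta$-systems of finite sets.

\begin{lemma}\label{lem:ccc}
Let $\theta$ be regular with $\omega_1\le\theta\le\kappa$, and let $p_i$, $i<\theta$, be conditions. There is $I\in[\theta]^\theta$ such that $\langle p_i:i\in I\rangle$ is a $\Delta$-system. In particular $P$ is ccc.
\end{lemma}

\begin{proof}
By the $\Delta$-system lemma for finite sets there are $I_0\in[\theta]^\theta$ and $b$ with $a_{p_i}\cap a_{p_j}=b$ for distinct $i,j\in I_0$. There are finitely many graphs on $b$, so we may assume $p_i\restriction b=t$ for all $i\in I_0$ and a fixed $t$. The set $F=\bigcup\{f(e):e\in[b]^2\}$ is countable and the sets $a_{p_i}\setminus b$ are pairwise disjoint, so only countably many of them meet $F$. Let $I$ be the set of the remaining $i\in I_0$. For $i\in I$ and $e\in E_t$, (T) gives $C_{p_i}(e)\subset a_{p_i}\cap F\subset b$, so $p_i\le t$ by \eqref{eq:crit}. With $\theta=\omega_1$, Lemma~\ref{lem:delta}(a)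 shows that among $\omega_1$ conditions two are compatible.
\end{proof}

\section{The generic graph}\label{sec:graph}

Let $G$ be $P$-generic and $E_G=\bigcup_{p\in G}E_p$. In this section $N(\gamma)$ refers to $E_G$. By Lemma~\ref{lem:restrict}(c) any vertex can be added to any condition as an isolated point, so $\{p:\gamma\in a_p\}$ is dense for each $\gamma<\kappa$. Any two members of $G$ have a common extension in $G$, and extensions do not change the edges among old vertices, so $E_G\cap[a_p]^2=E_p$ for $p\in G$. Thus a condition decides all edges and all non-edges among its vertices.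

\begin{lemma}\label{lem:c}
$\mathfrak{c}=\kappa$ in $V[G]$.
\end{lemma}

\begin{proof}
In $V$, every countable subset of $\kappa$ is bounded and $\mu^\omega<\kappa$ for $\mu<\kappa$, so $\kappa^\omega=\kappa$. As $P$ is ccc of size $\kappa$, we get $\mathfrak{c}\le\kappa$ in $V[G]$, and $\kappa$ remains a regular cardinal. Let $\gamma\ne\delta$ be in $\kappa\setminus\omega$. Given $p$ with $\gamma,\delta\in a_p$, add some $n\in\omega\setminus a_p$ joined only to $\gamma$. The result is below $p$ and forces $n\in N(\gamma)\setminus N(\delta)$. By density the sets $N(\gamma)\cap\omega$, $\omega\le\gamma<\kappa$, are distinct, so $\mathfrak{c}\ge\kappa$.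
\end{proof}

\begin{lemma}\label{lem:i}
If $e=\{\beta,\gamma\}\in E_G$, then $N(\beta)\cap N(\gamma)$ is finite.
\end{lemma}

\begin{proof}
Take $p\in G$ with $e\in E_p$. If $\xi\in N(\beta)\cap N(\gamma)$, take $q\in G$ with $q\le p$ and $\xi\in a_q$. Then $\xi\in C_q(e)=C_p(e)$. So $N(\beta)\cap N(\gamma)\subset C_p(e)$.
\end{proof}

To destroy a large independent set we must join two of its points $\alpha<\alpha'$, coming from two conditions of a $\Delta$-system, by a new edge. The new edge creates a triangle with each common neighbor of $\alpha$ and $\alpha'$. These neighbors lie in the root, and (T) demands that they lie in $f(\alpha,\alpha')$. Property $(*)$, applied to the root, supplies a pair for which this holds. This is the only use of $(*)$.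

\begin{lemma}\label{lem:indep}
In $V[G]$, the graph $E_G$ has no independent set of size $\kappa$.
\end{lemma}

\begin{proof}
Suppose $p$ forces that $\dot X\in[\kappa]^\kappa$ is independent. By recursion on $i<\kappa$ choose $p_i\le p$ and $\alpha_i\notin\{\alpha_j:j<i\}$ with $p_i\Vdash\alpha_i\in\dot X$ and $\alpha_i\in a_{p_i}$. This is possible because $p$ forces that $\dot X$ is not contained in the set $\{\alpha_j:j<i\}$, which has size less than $\kappa$. By Lemma~\ref{lem:ccc} with $\theta=\kappa$ there is $I\in[\kappa]^\kappa$ such that $\langle p_i:i\in I\rangle$ is a $\Delta$-system with root $t$. Put $b=a_t$. By $(*)$ for $\{\alpha_i:i\in I\}$ and $r=b$ there are $i,j\in I$ with $\alpha_i<\alpha_j$ and $b\subset f(\alpha_i,\alpha_j)$. Since $f(\alpha_i,\alpha_j)\subset\alpha_i$, every point of $b$ is below $\alpha_i$ and $\alpha_j$. In particular $\alpha_i,\alpha_j\notin b$, so $\alpha_i\notin a_{p_j}$ and $\alpha_j\notin a_{p_i}$.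

Let $u=p_i\cup p_j$, a condition below $p_i$ and $p_j$ by Lemma~\ref{lem:delta}(a). Let $q$ be $u$ with the edge $e^*=\{\alpha_i,\alpha_j\}$ added. As $e^*$ is contained in neither $a_{p_i}$ nor $a_{p_j}$, we have $e^*\notin E_u$, $q\restriction a_{p_i}=p_i$ and $q\restriction a_{p_j}=p_j$. A triangle of $q$ that is not a triangle of $u$ has the form $e^*\cup\{\rho\}$. The edge $\{\rho,\alpha_i\}$ of $u$ belongs to $p_i$ because $\alpha_i\notin a_{p_j}$, and $\{\rho,\alpha_j\}$ belongs to $p_j$ because $\alpha_j\notin a_{p_i}$. So $\rho\in a_{p_i}\cap a_{p_j}=b$. Therefore $\rho<\alpha_i<\alpha_j$, the top edge of the new triangle is $e^*$, and $\rho\in f(e^*)$. It follows that $C_q(e^*)\subset f(e^*)$ and that $C_q(e)=C_u(e)$ for all $e\in E_u$. Hence $q$ is a condition and $q\le p_i,p_j$. But $q\le p$ forces that $\alpha_i,\alpha_j\in\dot X$ are adjacent, a contradiction.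
\end{proof}

\begin{remark}\label{rem:star}
Some richness of $f$ is necessary. If $f$ is constantly $\emptyset$, then (T) says that conditions are triangle-free, so $E_G$ is triangle-free and has an independent set of size $\kappa$ by Proposition~\ref{prop:ER}. For $f$ as in $(\mathrm{H}_\kappa)$, the same proposition and Lemma~\ref{lem:indep} show that $E_G$ has a clique $\xi_0<\xi_1<\cdots<\delta$ of type $\omega+1$. This agrees with Lemma~\ref{lem:i}, because every edge of such a clique has only finitely many points of the clique below it.
\end{remark}

For (ii), the name of a countable set $A$ depends only on a countable $f$-closed set $S$ of vertices. A vertex $\gamma\notin S$ can always be kept apart from a new element of $A$, by working inside $S$ and amalgamating.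

\begin{lemma}\label{lem:ii}
In $V[G]$, for every infinite $A\subset\kappa$ the set $\{\gamma:A\subset N(\gamma)\}$ is countable.
\end{lemma}

\begin{proof}
Shrinking $A$ enlarges the set in question, so we may assume that $A$ is the range of an injection $x:\omega\to\kappa$. Let $p_0\in G$ force that $\dot x:\omega\to\kappa$ is injective, and let $\dot A$ name its range. Work in $V$. For each $n$ let $M_n$ be an antichain, maximal below $p_0$, of conditions deciding $\dot x(n)$. Each $M_n$ is countable. Let $S$ be a countable $f$-closed set containing $a_{p_0}$, all $a_m$ for $m\in\bigcup_nM_n$, and all the values decided by these $m$. We fix $\gamma\in\kappa\setminus S$ and show that $p_0\Vdash\dot A\not\subset N(\gamma)$. This gives $\{\gamma:A\subset N(\gamma)\}\subset S$.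

Let $p\le p_0$. Extending $p$, assume $\gamma\in a_p$. Put $p'=p\restriction S$. Then $p\le p'\le p_0$ by Lemma~\ref{lem:restrict}(a) and (b). Extend $p'$ to decide $\dot x(0),\dots,\dot x(|a_p|)$. These values are distinct, so one of them, say $\xi$ for $\dot x(n)$, is not in $a_p$. Extend further to a condition $q\le p'$ below some $m\in M_n$. Since $m$ decides $\dot x(n)$ and $q\le m$ forces $\dot x(n)=\xi$, we have $m\Vdash\dot x(n)=\xi$ and $\xi\in S$. By Lemma~\ref{lem:restrict}(b), $q\restriction S\le p',m$. Let $u$ be $q\restriction S$, with $\xi$ added as an isolated vertex if it is not yet present. Then $u\le p',m$ and $a_{p'}\subset a_u\subset S$, so $a_u\cap a_p=a_{p'}$. By Lemma~\ref{lem:amalg}(a) with root $p'$, we get $u\cup p\le u,p$. Since $\xi\in a_u\setminus a_p$ and $\gamma\in a_p\setminus a_u$, the pair $\{\xi,\gamma\}$ is not an edge of $u\cup p$. So $u\cup p\le p$ forces $\xi\in\dot A\setminus N(\gamma)$.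
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Lemmas~\ref{lem:ccc} and \ref{lem:c} give the ccc and $\mathfrak{c}=\kappa$, and Lemmas~\ref{lem:i}, \ref{lem:indep} and \ref{lem:ii} give the properties of $E_G$. The last two vertices of a clique of type $\omega+2$ form an edge with infinitely many common lower neighbors, which (i) forbids. An $(\omega:\omega_1)$-configuration $(A,B)$ has $A\subset N(\gamma)$ for the uncountably many $\gamma\in B$, which (ii) forbids.
\end{proof}

\section{The positive relation}\label{sec:positive}

\subsection*{The pattern in the simplest case}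
The graph $E_G$ has no independent set of size $\kappa$, so by Theorem~\ref{thm:main}(2) it must contain an $(\omega:2)$-configuration. Finding one by hand shows the pattern of the general proof.

\begin{example}\label{ex:EG}
Let $\omega\le\gamma_0<\gamma_1<\kappa$ and let $t$ be the condition with vertices $\gamma_0,\gamma_1$ and no edge. For $k<2$ and $n<\omega$ let $p_{k,n}$ be the single edge $\{n,\gamma_k\}$; it forces $n\in N(\gamma_k)$. The conditions $p_{k,n}$ form an array with two rows and $\omega$ columns, and the union of the $n$th column is the path $v_n$ with edges $\{n,\gamma_0\}$ and $\{n,\gamma_1\}$. Let $s\le t$ and $n\in\omega\setminus a_s$. The graph $s\cup v_n$ is $s$ with the new vertex $n$ joined to $\gamma_0$ and $\gamma_1$, which are nonadjacent in $s$. So $s\cup v_n\le s$ by Lemma~\ref{lem:restrict}(c), and it forces $n\in N(\gamma_0)\cap N(\gamma_1)$. Every $s\le t$ can thus be extended to put all but finitely many given $n$ into $N(\gamma_0)\cap N(\gamma_1)$, and by density $t$ forces that $N(\gamma_0)\cap N(\gamma_1)\cap\omega$ is infinite. If instead $\{\gamma_0,\gamma_1\}$ were an edge $e$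 of $s$, joining $n$ to both endpoints would enlarge $C_s(e)$, and the result would not extend $s$.
\end{example}

What made this work is that the columns $v_n$ form an infinite $\Delta$-system. For an arbitrary graph $H\in V[G]$, the conditions that decide edges of $H$ are arbitrary, and the task is to thin them out until they form an array with the same behavior. Property $(*)$ plays no role in this section.

\subsection*{Grids of conditions}
To apply Lemma~\ref{lem:ccc} within a row we need uncountably many candidates for lower neighbors of the vertex $\gamma$ of that row. The next lemma, a theorem of $\mathrm{ZFC}$ that we apply in $V[G]$, provides them. It is where $\kappa>\omega_1$ is used.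

\begin{lemma}\label{lem:A}
Let $\kappa>\omega_1$ be regular and let $H$ be a graph on $\kappa$ with no independent set of size $\kappa$. Then $C=\{\gamma<\kappa:N(\gamma)\text{ is countable}\}$ has size less than $\kappa$.
\end{lemma}

\begin{proof}
Otherwise let $h:\kappa\to C$ be the increasing enumeration. For $\delta<\kappa$ of cofinality $\omega_1$ let $g(\delta)=\sup\{\varepsilon+1:\varepsilon<\delta,\ h(\varepsilon)\in N(h(\delta))\}$. This is the supremum of a countable subset of $\delta$, so $g(\delta)<\delta$. By Fodor's lemma $g$ has a constant value $\delta^*$ on a stationary set $S$, and every element of $S$ is greater than $\delta^*$. If $\varepsilon<\delta$ in $S$ had $h(\varepsilon)\in N(h(\delta))$, then $\varepsilon+1\le g(\delta)=\delta^*<\varepsilon$. So $h[S]$ is independent of size $\kappa$, a contradiction.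
\end{proof}

For the rest of this section fix ordinals $2\le\alpha,\beta<\omega_1$, a name $\dot H$, and a condition $p_*$ forcing that $\dot H$ is a graph on $\kappa$ with no independent set of size $\kappa$. Let $\dot N(\gamma)$ name the lower neighborhood of $\gamma$ in $\dot H$.

\begin{lemma}\label{lem:grid}
In $V$ there are increasing sequences $\langle\eta_\nu:\nu<\alpha\rangle$ and $\langle\gamma_k:k<\beta\rangle$ in $\kappa$, conditions $p_{k,\nu}\le p_*$ and $t_k$, and countable $f$-closed sets $S_k$ and $R$ such that, with $a_{k,\nu}=a_{p_{k,\nu}}$:
\begin{itemize}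
\item[(G1)] $p_{k,\nu}\Vdash\eta_\nu\in\dot N(\gamma_k)$ for all $k<\beta$, $\nu<\alpha$;
\item[(G2)] for each $k$, the family $\langle p_{k,\nu}:\nu<\alpha\rangle$ is a $\Delta$-system with root $t_k$;
\item[(G3)] $a_{k,\nu}\subset S_k$, and $S_k\cap S_l=R$ for $k\ne l$;
\item[(G4)] $p_{k,\nu}\restriction R$ does not depend on $k$.
\end{itemize}
\end{lemma}

The array of Example~\ref{ex:EG} is such a grid for $E_G$, with $\eta_n=n$, $t_k=(\{\gamma_k\},\emptyset)$, $S_k=\omega\cup\{\gamma_k\}$ and $R=\omega$. These sets are $f$-closed because $f(n,\gamma)\subset n$.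

\begin{proof}
By Lemma~\ref{lem:A} and the regularity of $\kappa$ in the extension, there are $p_{**}\le p_*$ and $\gamma^*<\kappa$ such that $p_{**}$ forces $\dot N(\gamma)$ to be uncountable for all $\gamma\ge\gamma^*$.

\emph{Step 1: one row for each $\gamma$.} Fix $\gamma\ge\gamma^*$. By recursion on $\xi<\omega_1$ choose conditions below $p_{**}$ and distinct ordinals below $\gamma$, the $\xi$th condition forcing the $\xi$th ordinal into $\dot N(\gamma)$. This is possible because only countably many ordinals are used before step $\xi$. By Lemma~\ref{lem:ccc} with $\theta=\omega_1$, uncountably many of these conditions form a $\Delta$-system with a root $t_\gamma$. The corresponding ordinals form an uncountable set $Y_\gamma\subset\gamma$. Let $\langle\eta_{\gamma,\nu}:\nu<\alpha\rangle$ enumerate the first $\alpha$ elements of $Y_\gamma$ increasingly, and let $p_{\gamma,\nu}$ be the condition that goes with $\eta_{\gamma,\nu}$. Let $\delta_\gamma$ be the next element of $Y_\gamma$, which exists because $\alpha$ is countable. Then $\eta_{\gamma,\nu}<\delta_\gamma<\gamma$ for all $\nu<\alpha$. Let $S_\gamma$ be a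 countable $f$-closed set containing $a_{p_{\gamma,\nu}}$ for all $\nu<\alpha$.

\emph{Step 2: the same lower points in all rows.} By Fodor's lemma $\delta_\gamma$ equals a fixed $\delta$ for $\kappa$ many $\gamma$. There are at most $(|\delta|+\omega)^\omega<\kappa$ sequences of length $\alpha$ in $\delta$. So for $\kappa$ many of these $\gamma$ the sequence $\langle\eta_{\gamma,\nu}:\nu<\alpha\rangle$ is a fixed $\langle\eta_\nu:\nu<\alpha\rangle$.

\emph{Step 3: agreement where rows overlap.} Since $\mu^\omega<\kappa$ for $\mu<\kappa$, the $\Delta$-system lemma for countable sets gives $\kappa$ many of the remaining $\gamma$ and a set $R$ with $S_\gamma\cap S_{\gamma'}=R$ for $\gamma\ne\gamma'$. The set $R$ is countable and $f$-closed, being the intersection of two such sets. There are countably many finite graphs with vertices in $R$, hence at most $\omega^\omega<\kappa$ possibilities for the sequence $\langle p_{\gamma,\nu}\restriction R:\nu<\alpha\rangle$. So this sequence is the same for $\kappa$ many of the remaining $\gamma$.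

Let $\gamma_k$, $k<\beta$, be the first $\beta$ of these $\gamma$, and let $p_{k,\nu},t_k,S_k$ be the objects chosen for $\gamma_k$.
\end{proof}

Fix a grid as in Lemma~\ref{lem:grid}. Put $b_k=a_{t_k}$ and $d_\nu=a_{k,\nu}\cap R$, which does not depend on $k$ by (G4). So $b_k$ is shared by all conditions in row $k$, and $d_\nu$ by all conditions in column $\nu$. For $\nu\ne\nu'$ we have $b_k\cap R=a_{k,\nu}\cap a_{k,\nu'}\cap R=d_\nu\cap d_{\nu'}$, so this set $b_*$ depends on none of the indices. Figure~\ref{fig:grid} shows how the vertex sets overlap; its cells are pairwise disjoint by (G3) between different rows of the figure and by (G2) within a row.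

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=3.3cm,y=0.9cm]
\fill[gray!25] (0,2) rectangle (1,3);
\fill[gray!25] (2,2) rectangle (3,3);
\fill[gray!25] (0,0) rectangle (1,1);
\fill[gray!25] (2,0) rectangle (3,1);
\draw (0,0) rectangle (3,3);
\draw (1,0)--(1,3) (2,0)--(2,3) (0,1)--(3,1) (0,2)--(3,2);
\node at (0.5,2.5) {$b_*$};
\node at (1.5,2.5) {$d_0\setminus b_*$};
\node at (2.5,2.5) {$d_1\setminus b_*$};
\node at (0.5,1.5) {$b_0\setminus R$};
\node at (1.5,1.5) {$a_{0,0}\setminus(b_0\cup R)$};
\node at (2.5,1.5) {$a_{0,1}\setminus(b_0\cup R)$};
\node at (0.5,0.5) {$b_1\setminus R$};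
\node at (1.5,0.5) {$a_{1,0}\setminus(b_1\cup R)$};
\node at (2.5,0.5) {$a_{1,1}\setminus(b_1\cup R)$};
\node[right] at (3,2.5) {$\subset R$};
\node[right] at (3,1.5) {$\subset S_0\setminus R$};
\node[right] at (3,0.5) {$\subset S_1\setminus R$};
\end{tikzpicture}
\caption{The vertex sets $a_{k,\nu}$ of a $2\times2$ grid of conditions, cut into nine pairwise disjoint cells. Each $a_{k,\nu}$ is the union of four cells: the part $b_*$ common to all conditions, a part shared along column $\nu$, a part shared along row $k$, and a private part. The shaded cells make up $a_{1,1}$.}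
\label{fig:grid}
\end{figure}

For finite nonempty $K\subset\beta$ and $L\subset\alpha$ let
\[
q_{K,L}=\bigcup_{k\in K,\ \nu\in L}p_{k,\nu}.
\]
We show that these graphs are conditions and can be grown by a row or by a column. For rows the difficulty is the one noted after Lemma~\ref{lem:amalg}: two rows agree on $R$, but one of them might have a bottom vertex outside $R$ under an edge inside $R$. This cannot happen because $R$ is $f$-closed, which is why the sets $S_k$ were closed under $f$.

\begin{lemma}\label{lem:rowcol}
Let $K\subset\beta$ and $L\subset\alpha$ be finite and nonempty.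
\begin{itemize}
\item[(a)] The rows $q_{\{k\},L}$, $k<\beta$, are conditions and form a $\Delta$-system.
\item[(b)] $q_{K,L}$ is a condition, and $q_{K,L}\le p_{k,\nu}$ for $k\in K$, $\nu\in L$.
\item[(c)] The columns $q_{K,\{\nu\}}$, $\nu<\alpha$, form a $\Delta$-system.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\rho_k=q_{\{k\},L}$. By (G2) and Lemma~\ref{lem:delta}(a), $\rho_k$ is a condition below $p_{k,\nu}$ for each $\nu\in L$. The restriction $\rho_k\restriction R=\bigcup_{\nu\in L}(p_{k,\nu}\restriction R)$ is by (G4) a condition $u_L$ that does not depend on $k$, with vertex set $d_L=\bigcup_{\nu\in L}d_\nu$. By Lemma~\ref{lem:restrict}(a), $\rho_k\le u_L$. For $k\ne l$, (G3) gives $a_{\rho_k}\cap a_{\rho_l}\subset R$, so this intersection is contained in $a_{\rho_k}\cap R=d_L$. It also contains $d_L$. So the rows form a $\Delta$-system with root $u_L$.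

(b) By (a) and Lemma~\ref{lem:delta}(a), $q_{K,L}=\bigcup_{k\in K}\rho_k$ is a condition and $q_{K,L}\le\rho_k\le p_{k,\nu}$.

(c) Let $v_\nu=q_{K,\{\nu\}}$, a condition below $p_{k,\nu}$ for each $k\in K$ by (b), and let $b_K=\bigcup_{k\in K}b_k$. We first show that for all $k,l<\beta$,
\begin{equation}\label{eq:int}
a_{k,\nu}\cap a_{l,\nu'}\subset b_k\qquad\text{whenever }\nu\ne\nu' .
\end{equation}
For $k=l$ this is (G2). For $k\ne l$, a point $x$ of the intersection lies in $S_k\cap S_l=R$, so $x\in d_{\nu'}\subset a_{k,\nu'}$ and $x\in a_{k,\nu}\cap a_{k,\nu'}=b_k$.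

By \eqref{eq:int}, $a_{v_\nu}\cap a_{v_{\nu'}}\subset b_K$ for $\nu\ne\nu'$, and equality holds since $b_k\subset a_{k,\nu}$ for every $\nu$. Next, $a_{k,\nu}\cap b_K=b_k$ for $k\in K$: if $l\in K$, pick $\nu'\ne\nu$, and then $a_{k,\nu}\cap b_l\subset a_{k,\nu}\cap a_{l,\nu'}\subset b_k$. Hence an edge of $p_{k,\nu}$ inside $b_K$ lies inside $b_k$ and is an edge of $t_k$, while $E_{t_k}\subset E_{p_{k,\nu}}$. So $v_\nu\restriction b_K=\bigcup_{k\in K}t_k$ is a condition $t_K$ that does not depend on $\nu$. An edge $e$ of $t_K$ is an edge of some $t_k$, and $v_\nu\le p_{k,\nu}\le t_k$ gives $C_{v_\nu}(e)\subset b_k\subset b_K$. By \eqref{eq:crit}, $v_\nu\le t_K$. So the columns form a $\Delta$-system with root $t_K$.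
\end{proof}

The condition $q_{K,L}$ is the union of the columns $q_{K,\{\nu\}}$ with $\nu\in L$, and also the union of the rows $q_{\{k\},L}$ with $k\in K$. Lemma~\ref{lem:delta}(c), applied to the $\Delta$-systems of Lemma~\ref{lem:rowcol}(c) and (a), therefore gives the following.

\begin{corollary}\label{cor:grow}
Let $G$ be generic with $q_{K,L}\in G$, and let $W\in V$ be infinite. If $W\subset\alpha$, there is $\nu\in W\setminus L$ with $q_{K,L\cup\{\nu\}}\in G$. If $W\subset\beta$, there is $k\in W\setminus K$ with $q_{K\cup\{k\},L}\in G$, by the second $\Delta$-system.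
\end{corollary}

\subsection*{From a grid to a configuration}
The case $(\omega:2)$, which is all that Theorem~\ref{thm:answer} needs, uses columns only. Take $\alpha=\omega$, $\beta=2$, $K=\{0,1\}$, and let $G$ contain $q_{K,\{0\}}\le p_*$. Adding one column at a time gives an infinite $L\subset\omega$ with $p_{0,n},p_{1,n}\in G$ for $n\in L$. Then $(\{\eta_n:n\in L\},\{\gamma_0,\gamma_1\})$ is an $(\omega:2)$-configuration in $\dot H^G$ by (G1).

In general $K$ is infinite, so no single condition contains all the rows we want, and rows and columns must be added alternately. We also cannot prescribe which index is added, only an infinite ground-model set $W$ from which it comes. This suffices to control order types. Let $\alpha$ be a limit ordinal, and call the intervals $[\lambda,\lambda+\omega)$, with $\lambda<\alpha$ zero or a limit, the \emph{blocks} of $\alpha$. They partition $\alpha$, since every ordinal is $\lambda+n$ for a unique such $\lambda$ and $n<\omega$, and $\lambda+\omega\le\alpha$. If $L\subset\alpha$ meets every block in an infinite set, then $\operatorname{otp}(L)=\alpha$, because sending $\lambda+n$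 to the $n$th element of $L\cap[\lambda,\lambda+\omega)$ is an order isomorphism from $\alpha$ onto $L$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Replacing $\alpha,\beta$ by $\alpha+\omega,\beta+\omega$ and passing to initial segments at the end, we may assume that $\alpha$ and $\beta$ are countable limit ordinals. We show that below every $p_*$ forcing that $\dot H$ is a graph on $\kappa$ with no independent set of size $\kappa$, some condition forces that $\dot H$ has an $(\alpha:\beta)$-configuration. Every extension of such a $p_*$ is again such a condition, so by density $p_*$ itself forces a configuration, and the theorem follows.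

Take a grid below $p_*$ and let $G$ be generic with $p_{0,0}=q_{\{0\},\{0\}}\in G$. In $V$, let $\langle W_n:n<\omega\rangle$ list the blocks of $\alpha$ and $\langle W'_n:n<\omega\rangle$ the blocks of $\beta$, each block infinitely often. In $V[G]$ define finite sets $K_n,L_n$ with $q_{K_n,L_n}\in G$, starting from $K_0=L_0=\{0\}$. Given $K_n$ and $L_n$, Corollary~\ref{cor:grow} gives $\nu_n\in W_n\setminus L_n$ with $q_{K_n,L_n\cup\{\nu_n\}}\in G$. Put $L_{n+1}=L_n\cup\{\nu_n\}$. The corollary then gives $k_n\in W'_n\setminus K_n$ with $q_{K_n\cup\{k_n\},L_{n+1}}\in G$. Put $K_{n+1}=K_n\cup\{k_n\}$.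

The sets $L=\bigcup_nL_n$ and $K=\bigcup_nK_n$ meet every block of $\alpha$, respectively $\beta$, in an infinite set, so $\operatorname{otp}(L)=\alpha$ and $\operatorname{otp}(K)=\beta$. The sequences $\eta_\nu$ and $\gamma_k$ are increasing, so $A=\{\eta_\nu:\nu\in L\}$ and $B=\{\gamma_k:k\in K\}$ have order types $\alpha$ and $\beta$. For $k\in K$ and $\nu\in L$ there is $n$ with $k\in K_n$ and $\nu\in L_n$, and $q_{K_n,L_n}\le p_{k,\nu}$ by Lemma~\ref{lem:rowcol}(b). So $p_{k,\nu}\in G$, and $\eta_\nu\in N(\gamma_k)$ in $\dot H^G$ by (G1). Thus $(A,B)$ is an $(\alpha:\beta)$-configuration, and $p_{0,0}\le p_*$ forces that one exists.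
\end{proof}

The recursion has $\omega$ steps because $q_{K,L}$ is a condition only for finite $K$ and $L$, and so it reaches only countable $\alpha$ and $\beta$. Theorem~\ref{thm:class}(a) shows that this limit is not an artifact of the proof.

\section{Consequences}\label{sec:conseq}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
If $\mathrm{ZFC}$ is consistent, so is $\mathrm{ZFC}+\mathrm{CH}$: pass to G\"odel's $L$, or force with the $\sigma$-closed collapse of $\mathfrak{c}$ to $\omega_1$. Over a model of $\mathrm{CH}$, Lemma~\ref{lem:CH} gives $(\mathrm{H}_{\omega_2})$. The poset $P$ of Theorem~\ref{thm:main} for $\kappa=\omega_2$ is ccc of size $\aleph_2$ and forces $\mathfrak{c}=\aleph_2$, $\mathfrak{c}\not\to(\mathfrak{c},\omega+2)^2$ and $\mathfrak{c}\to(\mathfrak{c},(\omega:2))^2$.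
\end{proof}

\begin{corollary}\label{cor:values}
Over a model of $\mathrm{GCH}$, for every cardinal $\lambda$ with $\operatorname{cf}\lambda>\omega$ the conclusion of Theorem~\ref{thm:main} can be forced by a ccc poset with $\mathfrak{c}=\lambda^+$. For example, $\mathfrak{c}$ can be $\aleph_2,\aleph_3,\dots$ or $\aleph_{\omega_1+1}$.
\end{corollary}

\begin{proof}
Countable subsets of $\lambda$ are bounded, and $\mu^\omega\le2^\mu=\mu^+\le\lambda$ for infinite $\mu<\lambda$, so $\lambda^\omega=\lambda$. Apply Lemma~\ref{lem:GCH} and Theorem~\ref{thm:main}.
\end{proof}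

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(a) For $\alpha,\beta<\omega_1$ the relation holds by Theorem~\ref{thm:main}(2). If $\beta\ge\omega_1$, then, as $\alpha\ge\omega$, an $(\alpha:\beta)$-configuration contains an $(\omega:\omega_1)$-configuration, and $\mathfrak{c}\not\to(\mathfrak{c},(\omega:\omega_1))^2$ by Theorem~\ref{thm:main}(1). If $\alpha\ge\omega_1$, then, as $\beta\ge2$, it contains an $(\omega_1:2)$-configuration. In $V$ we have $\omega_2^{\omega_1}=(2^{\omega_1})^{\omega_1}=\omega_2$, so counting names gives $2^{\omega_1}=\omega_2$ in $V[G]$. Proposition~\ref{prop:hajnal} with $\lambda=\omega_1$, applied in $V[G]$, gives $\mathfrak{c}\not\to(\mathfrak{c},(\omega_1:2))^2$.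

(b) For $\alpha\le\omega+1$ the relation follows from Proposition~\ref{prop:ER}, since $\mathfrak{c}=\omega_2$ is regular. For $\alpha\ge\omega+2$ a clique of type $\alpha$ contains one of type $\omega+2$, and $\mathfrak{c}\not\to(\mathfrak{c},\omega+2)^2$.

(c) The graph $E_G$ has no independent set of size $\mathfrak{c}$. If $(A,\{\beta,\gamma\})$ were an $(\omega:2)$-configuration in $E_G$ with $\{\beta,\gamma\}$ an edge, then $N(\beta)\cap N(\gamma)\supset A$ would be infinite, contrary to Theorem~\ref{thm:main}(1)(i).
\end{proof}

\begin{thebibliography}{9}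

\bibitem{Kunen}
Kunen, \emph{Set Theory}.

\bibitem{RT}
Dilip Raghavan and Stevo Todorcevic, \emph{Suslin trees, the bounding number, and partition relations}, arXiv:1602.07901 (2016).

\end{thebibliography}
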